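# An $\omega_2$-chain of strips, and two countable Fréchet groups whose product is not M-separable

## 1. A chain of $\omega_2$ strips in $\omega\times\omega\times\omega$

Let $Q=\omega\times\omega\times\omega$. Draw $Q$ as a row of columns $D_n=\{n\}\times\omega\times\omega$, each a copy of the quarter-plane, with $i$ as height and $j$ as horizontal coordinate of the point $(n,i,j)$. Put $Q_{\ge k}=\bigcup_{n\ge k}D_n$, and for $Z\subseteq Q$ write $Z_{\ge k}=Z\cap Q_{\ge k}$ and $Z_{<k}=Z\setminus Q_{\ge k}$. For $g,h\in\omega^\omega$ let
$$S(g)=\{(n,i,j): i<g(n)\},\qquad L(h)=\{(n,i,j): i\le h(n),\ j\le h(n)\}.$$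
So $S(g)$ is, in column $n$, a horizontal strip of height $g(n)$ and infinite length, while $L(h)$ is a finite box in each column. Every $K\subseteq Q$ that is finite in each column is contained in some $L(h)$. Also $L(h)$ is never finite, since $(n,0,0)\in L(h)$ for all $n$.

Suppose we have functions $f_\alpha\in\omega^\omega$ for $\alpha<\omega_2$ such that for $\alpha<\beta$ we have $f_\alpha(n)<f_\beta(n)$ for all but finitely many $n$. (Section 3 shows when they exist.) Write $S_\alpha=S(f_\alpha)$. Then

$$\text{for } \alpha\le\beta<\omega_2 \text{ there is } k \text{ with } (S_\alpha)_{\ge k}\subseteq S_\beta. \tag{1}$$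

Since $\omega_2$ is regular, any set of at most $\omega_1$ ordinals below $\omega_2$ has a bound $\gamma<\omega_2$. Hence

$$\text{any } \omega_1 \text{ of the strips are bounded by one } S_\gamma \text{: each has a tail } (S_\alpha)_{\ge k}\subseteq S_\gamma, \tag{2}$$

where $k$ depends on $\alpha$. From the chain we form
$$\mathcal F=\{A\subseteq Q:\ \forall\alpha<\omega_2\ \exists k\ \ (S_\alpha)_{\ge k}\subseteq A\}. \tag{3}$$
This is a filter containing every $Q_{\ge k}$. For example, no $S_\beta$ is in $\mathcal F$: for almost all $n$ the point $(n,f_\beta(n),0)$ lies in $S_{\beta+1}\setminus S_\beta$.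

What is this for? The filter $\mathcal F$ will serve as the neighborhood filter of a countable topological group $G$. A second filter $\mathcal F'$, built in opposition to $\mathcal F$, will give a group $H$. Both groups will be Fréchet, and $G\times H$ will fail a selection property. The constructions need Martin's Axiom for certain posets. Fact (2) is what makes those posets ccc, and if $\omega_2<\mathfrak c$, then Martin's Axiom can meet $\omega_2$ dense sets.

## 2. Fréchet spaces, M-separability, and the theorem

All spaces are regular Hausdorff.

**Definition.** A space is *Fréchet* if whenever $x$ is in the closure of a set $A$, some $\omega$-sequence of points of $A$ converges to $x$.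

**Definition.** A space $X$ is *M-separable* (or selectively separable) if for every countable family $\{D_n:n\in\omega\}$ of dense subsets of $X$ there are finite sets $H_n\subseteq D_n$ such that $\bigcup_nH_n$ is dense in $X$.

For example, a space with a countable base $\{V_n:n\in\omega\}$ of nonempty open sets is M-separable: pick $x_n\in D_n\cap V_n$ and let $H_n=\{x_n\}$.

The following background is quoted, and none of it is used in the proof of Theorem A.

* Every separable Fréchet space is M-separable.
* There is a model of MA $+\ \mathfrak c=\omega_2$ with two countable Fréchet spaces whose product is not M-separable.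
* A certain version of OCA implies that the product of any two countable Fréchet spaces is M-separable. This version implies $\mathfrak b=\omega_2$, hence $\mathfrak c=\omega_2$ in the presence of MA, and it is consistent with MA.
* MA $+\ \neg$CH implies that there are three countable Fréchet spaces whose product is not M-separable.

The problem, from Alan Dow, "Not OCA and products of Frechet spaces", arXiv:2507.01662 (2025), asks: does MA $+\ \mathfrak c>\omega_2$ imply that there are two countable Fréchet spaces whose product is not M-separable? The answer is yes.

**Theorem A.** Assume MA and $\mathfrak c>\omega_2$. There are countable Hausdorff zero-dimensional (hence regular) Fréchet topological groups $G,H$ and dense sets $E_n\subseteq G\times H$ $(n\in\omega)$ such that for every selection $H_n\in[E_n]^{<\aleph_0}$ the set $\bigcup_nH_n$ is closed and discrete in $G\times H$. In particular $G\times H$ is not M-separable.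

The groups will be Boolean, meaning that every element is its own inverse.

**Theorem B.**

1. In Theorem A, MA may be weakened to: for every poset with precaliber $\aleph_1$ and every family of fewer than $\mathfrak c$ dense sets there is a filter meeting all of them.
2. The conclusion of Theorem A also holds under CH. Hence it follows from MA $+\ \mathfrak c\ne\omega_2$. By the quoted background, for $\mathfrak c=\omega_2$ MA does not decide whether there are two countable Fréchet spaces with non-M-separable product. So $\mathfrak c=\omega_2$ is the only value of $\mathfrak c$ for which MA leaves this undecided.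
3. In all these cases there is a single countable regular Fréchet space $X$ with $X^2$ not M-separable.

A first test by hand: the product of two countable first-countable spaces is countable and first-countable, so it has a countable base and is M-separable. So at least one factor must fail to be first-countable.

## 3. Precaliber $\aleph_1$, and the existence of the chain

In a poset, smaller elements are stronger. A subset is *centered* if each of its finite subsets has a common lower bound in the poset. A *filter* in a poset is an upward closed nonempty set in which any two elements have a common lower bound belonging to the filter.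

**Definition.** A poset has *precaliber $\aleph_1$* if for every family $\langle p_\nu:\nu<\omega_1\rangle$ of its elements there is an uncountable $\Lambda\subseteq\omega_1$ such that $\{p_\nu:\nu\in\Lambda\}$ is centered. It is *$\sigma$-centered* if it is a union of countably many centered sets.

A $\sigma$-centered poset has precaliber $\aleph_1$, since uncountably many $p_\nu$ fall in one centered piece. A poset with precaliber $\aleph_1$ is ccc, since an uncountable antichain would contain two compatible elements. For example, the finite partial functions from $\omega$ to $2$, ordered by reverse inclusion, form a countable poset, which is $\sigma$-centered by way of singletons.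

MA says that for every ccc poset and every family of fewer than $\mathfrak c$ dense sets some filter meets them all. We shall use only its consequence

$$\text{(M)}\quad\text{for every poset with precaliber } \aleph_1 \text{ and every family of} <\mathfrak c \text{ dense sets, some filter meets them all.}$$

Every use of MA below is a use of (M), so Theorem B(1) will come out of the same proof. As usual, $\le^*$ means "for all but finitely many $n$", and "almost all" means "all but finitely many".

**Lemma 1.** Assume (M) and $\mathfrak c>\omega_1$. Every family of at most $\omega_1$ functions in $\omega^\omega$ has a $\le^*$-upper bound. Consequently the functions $f_\alpha$ $(\alpha<\omega_2)$ of Section 1 exist.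

*Proof.* Let $\mathcal H\subseteq\omega^\omega$ with $|\mathcal H|\le\omega_1$. Take the poset of pairs $(s,E)$, where $s$ is a finite sequence of natural numbers and $E\subseteq\omega^\omega$ is finite. Let $(s',E')\le(s,E)$ iff $s'$ extends $s$, $E'\supseteq E$, and $s'(n)\ge f(n)$ whenever $f\in E$ and $|s|\le n<|s'|$. Finitely many conditions with the same $s$ have the lower bound with that $s$ and the union of the sets $E$. There are countably many $s$, so the poset is $\sigma$-centered. The sets $\{(s,E):f\in E\}$ for $f\in\mathcal H$ and $\{(s,E):|s|\ge m\}$ for $m\in\omega$ are dense, and there are at most $\omega_1<\mathfrak c$ of them. Let $\mathcal G$ be a filter meeting them and let $g=\bigcup\{s:(s,E)\in\mathcal G\}$, a function on $\omega$. Given $f\in\mathcal H$, take $(s,E)\in\mathcal G$ with $f\in E$. For $n\ge|s|$ take $(s',E')\in\mathcal G$ with $|s'|>n$ and a common lower bound $(s'',E'')\in\mathcal G$ of the two. Then $g(n)=s''(n)\ge f(n)$. So $f\le^*g$.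

For the chain, suppose $f_\alpha$ is defined for $\alpha<\beta$, where $\beta<\omega_2$. As $|\beta|\le\omega_1$, there is an upper bound $g$ of $\{f_\alpha:\alpha<\beta\}$. Let $f_\beta=g+1$. $\square$

## 4. Groups of finite sets topologized by a filter

**Purpose.** We turn a filter on $Q$ into a countable group and translate "Fréchet" into a property of the filter.

Let $[Q]^{<\omega}$ be the set of finite subsets of $Q$, a countable Boolean group under symmetric difference $\triangle$ with neutral element $\emptyset$. Let $\mathcal F$ be a filter on $Q$ with all $Q_{\ge k}\in\mathcal F$. Let $G_{\mathcal F}$ be this group with the subgroups $[A]^{<\omega}$, $A\in\mathcal F$, as a neighborhood base at $\emptyset$. Since $[A]^{<\omega}\cap[B]^{<\omega}=[A\cap B]^{<\omega}$, this is a group topology. Its basic open sets are cosets of open subgroups. The complement of such a coset is a union of cosets of the same subgroup, so basic sets are clopen. Since $\bigcap\mathcal F\subseteq\bigcap_kQ_{\ge k}=\emptyset$, for each $a\neq\emptyset$ there is $A\in\mathcal F$ with $a\not\subseteq A$. So $G_{\mathcal F}$ is Hausdorff, and being zero-dimensional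 it is regular.

Explicitly, $a$ is in the basic neighborhood $c\,\triangle\,[A]^{<\omega}$ of $c$ iff $a\triangle c\subseteq A$.

**Definition.** A filter $\mathcal F$ on $Q$ with all $Q_{\ge k}\in\mathcal F$ is **(FU)** if: whenever $\mathcal A\subseteq[Q]^{<\omega}\setminus\{\emptyset\}$ and every $A\in\mathcal F$ contains (as a subset) a member of $\mathcal A$, there are $a_i\in\mathcal A$ $(i<\omega)$ such that for each $A\in\mathcal F$, $a_i\subseteq A$ for almost all $i$.

*If $\mathcal F$ is (FU), then $G_{\mathcal F}$ is Fréchet.* By homogeneity consider $\emptyset\in\overline M$. If $\emptyset\in M$, use a constant sequence. Otherwise every neighborhood $[A]^{<\omega}$ meets $M$, so every $A\in\mathcal F$ contains a member of $M$. Then (FU) with $\mathcal A=M$ gives a sequence in $M$ that is eventually in every $[A]^{<\omega}$, that is, it converges to $\emptyset$.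

**Example 1.** Let $\mathcal F_0$ be generated by the sets $Q_{\ge k}$. It is (FU): choose $a_k\in\mathcal A$ with $a_k\subseteq Q_{\ge k}$. The group $G_{\mathcal F_0}$ is first-countable.

**Example 2.** Let $\mathcal F_1$ be generated by the sets $Q_{\ge k}\setminus L(h)$. It is not (FU). Let $\mathcal A$ be the set of all singletons; every $A\in\mathcal F_1$ contains one. If $a_i=\{q_i\}$ were as in (FU), then almost all $q_i$ would lie in each $Q_{\ge k}$. So $\{q_i:i<\omega\}$ would be finite in every column and contained in some $L(h)$. But $Q\setminus L(h)\in\mathcal F_1$ contains no $q_i$.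

The following bookkeeping lemma will be used for several sequences.

**Lemma 2.** Let $a_i\subseteq Q$ $(i<\omega)$ be finite sets such that for each $l$, $a_i\subseteq Q_{\ge l}$ for almost all $i$. Let $T=\bigcup_ia_i$. Then $T$ is finite in every column, and for $B\subseteq Q$ we have: $T\setminus B$ is finite iff $a_i\subseteq B$ for almost all $i$.

*Proof.* If $a_i\subseteq B$ for almost all $i$, then $T\setminus B$ is contained in a union of finitely many finite sets. With $B=Q_{\ge n+1}$ this shows that $T\cap D_n$ is finite. Conversely, each point of column $n$ belongs to only finitely many $a_i$, because almost all $a_i$ are contained in $Q_{\ge n+1}$. If $T\setminus B$ is finite, then only finitely many $a_i$ contain one of its points, and all others are subsets of $B$. $\square$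

## 5. Two conditions on a pair of filters that destroy M-separability of the product

**Purpose.** We reduce Theorem A to finding two (FU) filters that are fat together on columns but can avoid any box-set $L(h)$ together.

**Lemma 3 (criterion).** Let $\mathcal F,\mathcal F'$ be (FU) filters on $Q$ containing all $Q_{\ge k}$, such that

* **(D)** for all $A\in\mathcal F$, $B\in\mathcal F'$, the set $A\cap B\cap D_m$ is infinite for almost all $m$;
* **(S)** for every $h\in\omega^\omega$ there are $A\in\mathcal F$, $B\in\mathcal F'$ with $A\cap B\cap L(h)=\emptyset$.

Then $G=G_{\mathcal F}$ and $H=G_{\mathcal F'}$ satisfy the conclusion of Theorem A.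

*Proof.* By Section 4 both groups are countable, Hausdorff, zero-dimensional and Fréchet. Let
$$E_n=\{(a,b)\in G\times H:\ a\cap b\cap Q_{\ge n}\ne\emptyset\}.$$

**Step 1: each $E_n$ is dense.** Given $(a,b)$, $A\in\mathcal F$ and $B\in\mathcal F'$, by (D) there are $m\ge n$ and $q\in(A\cap B\cap D_m)\setminus(a\cup b)$, since $a\cup b$ is finite. Then $(a\cup\{q\},b\cup\{q\})=(a\triangle\{q\},b\triangle\{q\})$ lies in $E_n$ and in $(a\triangle[A]^{<\omega})\times(b\triangle[B]^{<\omega})$. There are infinitely many choices of $q$, so every nonempty open set is infinite and $G\times H$ has no isolated points.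

**Step 2: a selection yields one set $L(h)$.** Let $H_n\in[E_n]^{<\aleph_0}$. For each $n$ and each $(a,b)\in H_n$ choose a point of $a\cap b\cap Q_{\ge n}$, and let $K_n$ be the finite set of chosen points. Let $K=\bigcup_nK_n$. As $K_n\subseteq Q_{\ge n}$, the set $K\cap D_m\subseteq\bigcup_{n\le m}K_n$ is finite for each $m$. So $K\subseteq L(h)$ for some $h$.

**Step 3: $\bigcup_nH_n$ is closed and discrete.** Take $A,B$ from (S) for this $h$. Let $(c,d)\in G\times H$ be arbitrary, and let $n_0$ exceed all column indices of points of $c\cup d$. Suppose $n\ge n_0$, $(a,b)\in H_n$ and $(a,b)\in(c\triangle[A]^{<\omega})\times(d\triangle[B]^{<\omega})$. The chosen point $q\in a\cap b\cap Q_{\ge n}$ is not in $c\cup d$, so $q\in a\triangle c\subseteq A$ and $q\in b\triangle d\subseteq B$. Hence $q\in A\cap B\cap L(h)=\emptyset$, a contradiction. So this neighborhood of $(c,d)$ contains no points of $\bigcup_nH_n$ except possibly points of the finite set $\bigcup_{n<n_0}H_n$. As $G\times H$ is Hausdorff and $(c,d)$ was arbitrary, $\bigcup_nH_n$ is closed and discrete.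

**Step 4: it is not dense.** A closed dense set is the whole space. If it is also discrete, every point is isolated, contradicting Step 1. $\square$

**Tests.** For $\mathcal F=\mathcal F'=\mathcal F_0$ condition (D) holds but (S) fails for every $h$: each $A\cap B$ contains some $Q_{\ge k}$, hence $(k,0,0)\in L(h)$. For $\mathcal F=\mathcal F'=\mathcal F_1$ both (D) and (S) hold, but (FU) fails.

Can one filter ever serve on both sides? No. Suppose $\mathcal F=\mathcal F'$ satisfies (FU), (D) and (S). By (D) every $A\in\mathcal F$ is nonempty, so (FU) applied to the singletons gives points $q_i$ with almost all $q_i$ in each $A\in\mathcal F$. In particular $\{q_i\}$ is finite in each column, so $\{q_i\}\subseteq L(h)$ for some $h$. By (S) there are $A,B\in\mathcal F$ with $A\cap B\cap L(h)=\emptyset$. But $A\cap B\in\mathcal F$ must contain almost all $q_i$, a contradiction.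

So the two filters must *share* each $L(h)$. We look for $U\subseteq L(h)$ such that $\mathcal F$ keeps $U$ and drops $L(h)\setminus U$, while $\mathcal F'$ drops $U$. The union $R$ of a sequence converging for $\mathcal F$ must satisfy that $(R\cap L(h))\setminus U$ is finite. The union $T$ of a sequence converging for $\mathcal F'$ must satisfy that $T\cap U$ is finite. The set $U$ separates two families.

## 6. Separating countable families: the construction under CH

**Purpose.** With $\mathfrak c=\omega_1$ the plan just described works directly, and this proves the first claim of Theorem B(2).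

Families $\{r_i\}$ and $\{t_i\}$ of sets are *orthogonal* if every $r_i\cap t_j$ is finite. A set $U$ *separates* them if $r_i\setminus U$ and $t_i\cap U$ are finite for all $i$.

**Countable orthogonal families $\{r_i:i<\omega\}$, $\{t_i:i<\omega\}$ can be separated.** Put $U=\bigcup_i\big(r_i\setminus(t_0\cup\dots\cup t_i)\big)$. Then $r_i\setminus U\subseteq r_i\cap(t_0\cup\dots\cup t_i)$ is finite, and $U\cap t_j\subseteq\bigcup_{i<j}(r_i\cap t_j)$ is finite. (Families with fewer members are padded with $\emptyset$.)

Assume CH. Enumerate $\omega^\omega=\{h_\xi:\xi<\omega_1\}$ and $\mathcal P([Q]^{<\omega}\setminus\{\emptyset\})=\{\mathcal A_\xi:\xi<\omega_1\}$. Recursively choose $U_\xi\subseteq L(h_\xi)$ and sets $R_\xi,T_\xi\subseteq Q$, each finite in every column, such that for all $\xi,\eta<\omega_1$ the sets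
$$R_\eta\cap T_\xi,\qquad (R_\eta\cap L(h_\xi))\setminus U_\xi,\qquad T_\eta\cap U_\xi\qquad\text{are finite.} \tag{4}$$

**Stage $\xi$, choice of $U_\xi$.** The countable families $\{R_\eta\cap L(h_\xi):\eta<\xi\}$ and $\{T_\eta\cap L(h_\xi):\eta<\xi\}$ are orthogonal by the first part of (4). Let $U_\xi\subseteq L(h_\xi)$ separate them; the set given by the formula above is contained in $L(h_\xi)$. This gives the second and third parts of (4) for $\eta<\xi$.

**Stage $\xi$, choice of $R_\xi$.** Let $\mathcal B^0_\xi$ be the set of finite intersections of sets $Q_{\ge k}$ $(k<\omega)$, $U_\eta\cup(Q\setminus L(h_\eta))$ $(\eta\le\xi)$ and $Q\setminus T_\eta$ $(\eta<\xi)$. It is countable; write $\mathcal B^0_\xi=\{B_0,B_1,\dots\}$. If some member contains no member of $\mathcal A_\xi$, let $R_\xi=\emptyset$. Otherwise choose $a_i\in\mathcal A_\xi$ with $a_i\subseteq B_0\cap\dots\cap B_i$, and let $R_\xi=\bigcup_ia_i$. Almost all $a_i$ are contained in each member of $\mathcal B^0_\xi$. By Lemma 2, $R_\xi$ is finite in each column and almost contained in each member of $\mathcal B^0_\xi$. So $(R_\xi\cap L(h_\eta))\setminus U_\eta$ is finite for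 $\eta\le\xi$ and $R_\xi\cap T_\eta$ is finite for $\eta<\xi$.

**Stage $\xi$, choice of $T_\xi$.** Do the same with $\mathcal B^1_\xi$, the set of finite intersections of $Q_{\ge k}$ $(k<\omega)$, $Q\setminus U_\eta$ and $Q\setminus R_\eta$ $(\eta\le\xi)$. That is, $T_\xi=\emptyset$ if some member of $\mathcal B^1_\xi$ contains no member of $\mathcal A_\xi$; otherwise $T_\xi$ is the union of a sequence from $\mathcal A_\xi$ almost all of whose terms lie in each member of $\mathcal B^1_\xi$. Then $T_\xi$ is finite in each column, and $T_\xi\cap U_\eta$ and $T_\xi\cap R_\eta$ are finite for $\eta\le\xi$.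

Every pair $(\eta,\xi)$ in (4) has now been handled at stage $\max(\eta,\xi)$.

**Verification.** Let $\mathcal F$ and $\mathcal F'$ be generated by $\bigcup_\xi\mathcal B^0_\xi$ and $\bigcup_\xi\mathcal B^1_\xi$. These families are closed under finite intersections, because $\mathcal B^0_\xi$ and $\mathcal B^1_\xi$ increase with $\xi$.

*(FU) for $\mathcal F$.* Let every member of $\mathcal F$ contain a member of $\mathcal A=\mathcal A_\xi$. Then every member of $\mathcal B^0_\xi$ does, so a sequence $(a_i)$ with union $R_\xi$ was chosen. By (4) and finiteness in columns, $R_\xi$ is almost contained in each $Q_{\ge k}$, each $U_\eta\cup(Q\setminus L(h_\eta))$ and each $Q\setminus T_\eta$, now for *all* $\eta<\omega_1$. Hence it is almost contained in each $A\in\mathcal F$. By Lemma 2, $a_i\subseteq A$ for almost all $i$.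

*(FU) for $\mathcal F'$.* In the same way, if every member of $\mathcal F'$ contains a member of $\mathcal A_\xi$, then a sequence with union $T_\xi$ was chosen. The set $T_\xi$ is almost contained in each $Q_{\ge k}$, and by (4) in each $Q\setminus U_\eta$ and each $Q\setminus R_\eta$, $\eta<\omega_1$. Lemma 2 finishes.

*(D).* The sets $U_\eta,R_\eta,T_\eta,L(h_\eta)$ are finite in every column, so every generator of either filter is cofinite in almost every column. Hence so is $A\cap B$ for $A\in\mathcal F$, $B\in\mathcal F'$.

*(S).* For $h=h_\xi$ take $A=U_\xi\cup(Q\setminus L(h_\xi))$ and $B=Q\setminus U_\xi$. Then $A\cap B\cap L(h)=\emptyset$.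

By Lemma 3 the conclusion of Theorem A holds under CH. $\square$

## 7. Hausdorff gaps, and what the chain replaces

Now let $\mathfrak c>\omega_1$, and try to run the same recursion for $\mathfrak c$ stages, with MA in place of countability. Choosing $R_\xi$ and $T_\xi$ is no problem: we need a sequence converging along fewer than $\mathfrak c$ sets, and Step 5 in Section 10 gets one from a $\sigma$-centered poset. The trouble is $U_\xi$. At stage $\xi\ge\omega_1$ we must separate two families that may be uncountable, and the only thing that the recursion has recorded about them is orthogonality. That is not enough. By Hausdorff's classical theorem there are, on any countably infinite set, orthogonal families $\{r_\alpha:\alpha<\omega_1\}$ and $\{t_\alpha:\alpha<\omega_1\}$ that no set separates. Such families exist inside each $L(h)$, and there all sets are finite in every column, so finiteness in columns does not exclude them. MA cannot help once the two families form such a gap, since Hausdorff's theorem holds in ZFC.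

The way around is to let *one* of the two families be ruled by the chain of Section 1. In place of the recursively chosen sets $R_\eta$ we put the strips $S_\alpha$, $\alpha<\omega_2$, fixed in advance. Their traces $\sigma_\alpha=S_\alpha\cap L(h)$ form a chain under almost inclusion, of length $\omega_2$. By (2), any $\omega_1$ of them are almost contained in a single $\sigma_\gamma$, and $\sigma_\gamma$ is itself almost disjoint from every set of the other family. So $\omega_1$ many conditions of a gap-filling poset can be compared with one fixed $\sigma_\gamma$, and this is what will give precaliber $\aleph_1$.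

There is a price: the filter $\mathcal F$ is now given by the formula (3), with no recursion that would plant convergent sequences in it, so (FU) for $\mathcal F$ has to be proved. That proof applies (M) to $\omega_2$ dense sets, which is where $\omega_2<\mathfrak c$ enters. The length of the chain is used in two opposite ways: it must exceed $\omega_1$ for (2), and it must be below $\mathfrak c$ for (M). For $\mathfrak c=\omega_2$ no cardinal lies strictly between.

From here to the end of Section 11, assume (M) and $\mathfrak c>\omega_2$, and fix the chain given by Lemma 1.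

## 8. The filter of the chain is (FU)

**Lemma 4.** The filter $\mathcal F$ of (3) is (FU).

*Proof.* Let $\mathcal A\subseteq[Q]^{<\omega}\setminus\{\emptyset\}$ be such that every $A\in\mathcal F$ contains a member of $\mathcal A$.

**Step 1: the easy case.** Suppose that for some $\alpha$, every $(S_\alpha)_{\ge k}$ contains a member $a_k$ of $\mathcal A$. If $A\in\mathcal F$ and $(S_\alpha)_{\ge m}\subseteq A$, then $a_k\subseteq(S_\alpha)_{\ge k}\subseteq A$ for all $k\ge m$. So $(a_k)_k$ is as required.

From now on suppose that there is no such $\alpha$. We shall build an $A\in\mathcal F$ containing no member of $\mathcal A$, which is a contradiction. Such an $A$ has to contain a tail of every strip, and we approximate it by unions of finitely many tails.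

**Step 2: free and good sets.** These notions say which partial unions may still be extended. Call $Z\subseteq Q$ *free* if it contains no member of $\mathcal A$. By assumption, for each $\alpha$ some $(S_\alpha)_{\ge k}$ is free. Call $Z$ *good* if for all $\gamma<\omega_2$ there is $k$ with $Z\cup(S_\gamma)_{\ge k}$ free. Subsets of free sets are free. Hence good sets are free and subsets of good sets are good. The set $\emptyset$ is good.

**Step 3: a good set stays good after adding a tail of any strip.**

**Claim 1.** If $Z$ is good and $\alpha<\omega_2$, then $Z\cup(S_\alpha)_{\ge k}$ is good for some $k$.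

Suppose not. Then for each $k$ there is $\gamma_k<\omega_2$ such that
$$Z\cup(S_\alpha)_{\ge k}\cup(S_{\gamma_k})_{\ge l}\quad\text{is not free, for every } l. \tag{5}$$
Choose $\gamma<\omega_2$ above $\alpha$ and all $\gamma_k$, $k<\omega$. As $Z$ is good, there is $m$ with $Z\cup(S_\gamma)_{\ge m}$ free. Increasing $m$ preserves this, so by (1) we may assume $(S_\alpha)_{\ge m}\subseteq S_\gamma$. Again by (1) choose $l\ge m$ with $(S_{\gamma_m})_{\ge l}\subseteq S_\gamma$. Then
$$Z\cup(S_\alpha)_{\ge m}\cup(S_{\gamma_m})_{\ge l}\subseteq Z\cup(S_\gamma)_{\ge m},$$
which is free. This contradicts (5) for $k=m$.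

**Step 4: the poset.** Let $P$ be the set of finite $N\subseteq\omega_2\times\omega$ such that
$$Z_N:=\bigcup_{(\alpha,k)\in N}(S_\alpha)_{\ge k}$$
is good, with $N'\le N$ iff $N'\supseteq N$. Note $\emptyset\in P$, $Z_{N\cup N'}=Z_N\cup Z_{N'}$, and $Z_N=S(g_N)$ for
$$g_N(n)=\max\big(\{0\}\cup\{f_\alpha(n):(\alpha,k)\in N,\ k\le n\}\big),$$
because $(n,i,j)\in Z_N$ iff $i<f_\alpha(n)$ for some $(\alpha,k)\in N$ with $k\le n$. So although $(Z_N)_{<k}$ may be infinite, it is determined by the finite sequence $g_N{\restriction}k$. This is why strips are convenient.

**Step 5: precaliber.**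

**Claim 2.** $P$ has precaliber $\aleph_1$.

Let $N_\nu\in P$ for $\nu<\omega_1$. At most $\omega_1$ ordinals occur in the $N_\nu$; choose $\gamma<\omega_2$ above all of them. By Claim 1 and (1) choose $k_\nu$ such that
$$Z_{N_\nu}\cup(S_\gamma)_{\ge k_\nu}\ \text{is good}\quad\text{and}\quad (Z_{N_\nu})_{\ge k_\nu}\subseteq S_\gamma.$$
(Take $k_\nu$ from Claim 1 and increase it; goodness passes to subsets.) There are only countably many pairs $(k_\nu,g_{N_\nu}{\restriction}k_\nu)$, so there is an uncountable $\Lambda$ on which $k_\nu=k$ and $g_{N_\nu}{\restriction}k$ are constant. Let $\Lambda_0\subseteq\Lambda$ be finite and nonempty, and let $\mu\in\Lambda_0$. Below column $k$ all the $Z_{N_\nu}$, $\nu\in\Lambda_0$, agree with $Z_{N_\mu}$. From column $k$ on they lie in $S_\gamma$. Hence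
$$\bigcup_{\nu\in\Lambda_0}Z_{N_\nu}\subseteq Z_{N_\mu}\cup(S_\gamma)_{\ge k},$$
which is good. So $\bigcup_{\nu\in\Lambda_0}N_\nu\in P$, and it is a common lower bound of the $N_\nu$, $\nu\in\Lambda_0$.

**Step 6: the contradiction.** For each $\alpha<\omega_2$ the set $\{N\in P:\exists k\ (\alpha,k)\in N\}$ is dense: given $N$, Claim 1 gives $k$ with $N\cup\{(\alpha,k)\}\in P$. These are $\omega_2<\mathfrak c$ dense sets, so (M) gives a filter $\mathcal G\subseteq P$ meeting all of them. Let $A=\bigcup_{N\in\mathcal G}Z_N$. For each $\alpha$ some $(S_\alpha)_{\ge k}\subseteq A$, so $A\in\mathcal F$. Let $a\subseteq A$ be finite. Each point of $a$ lies in $Z_N$ for some $N\in\mathcal G$. As $\mathcal G$ is directed and $Z_N$ grows with $N$, a single $N\in\mathcal G$ has $a\subseteq Z_N$. Now $Z_N$ is good, hence free, so $a\notin\mathcal A$. Thus $A\in\mathcal F$ contains no member of $\mathcal A$, contrary to the choice of $\mathcal A$. So only the case of Step 1 can occur. $\square$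

## 9. Filling the gap between the traces of the strips and fewer than $\mathfrak c$ sets

**Purpose.** This replaces the separation of countable families from Section 6.

**Lemma 5.** Let $L=L(h)$, let $\lambda<\mathfrak c$, and let $T_\eta\subseteq Q$ $(\eta<\lambda)$ be such that $T_\eta\cap S_\alpha$ is finite for all $\eta<\lambda$ and $\alpha<\omega_2$. Then there is $U\subseteq L$ such that $(S_\alpha\cap L)\setminus U$ is finite for all $\alpha<\omega_2$ and $T_\eta\cap U$ is finite for all $\eta<\lambda$.

Here $\lambda$ is an ordinal, so $|\lambda|<\mathfrak c$.

*Proof.* Put $\sigma_\alpha=S_\alpha\cap L$ and $\theta_\eta=T_\eta\cap L$. Each $\sigma_\alpha\cap\theta_\eta$ is finite.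

**Step 1: the poset.** A condition decides $U$ below some column $k$ and promises, from column $k$ on, to include finitely many $\sigma_\alpha$ and exclude finitely many $\theta_\eta$. Formally, $R$ is the set of $p=(s,k,\Phi,\Psi)$ with $k\in\omega$, $s\subseteq L_{<k}$, $\Phi\in[\omega_2]^{<\omega}$, $\Psi\in[\lambda]^{<\omega}$ and
$$\Big(\bigcup_{\alpha\in\Phi}\sigma_\alpha\Big)\cap\Big(\bigcup_{\eta\in\Psi}\theta_\eta\Big)\cap Q_{\ge k}=\emptyset. \tag{6}$$
Let $q\le p$ iff $k_q\ge k_p$, $\Phi_q\supseteq\Phi_p$, $\Psi_q\supseteq\Psi_p$, $s_q\cap L_{<k_p}=s_p$, and for every $x\in L_{<k_q}\cap Q_{\ge k_p}$: if $x\in\bigcup_{\alpha\in\Phi_p}\sigma_\alpha$ then $x\in s_q$, and if $x\in\bigcup_{\eta\in\Psi_p}\theta_\eta$ then $x\notin s_q$.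

This is a partial order. Reflexivity holds since $L_{<k}\cap Q_{\ge k}=\emptyset$. Antisymmetry holds since $q\le p\le q$ makes the last three coordinates equal and then $s_q=s_q\cap L_{<k_p}=s_p$. For transitivity let $r\le q\le p$. Then $s_r\cap L_{<k_p}=s_q\cap L_{<k_p}=s_p$. Let $x\in L_{<k_r}\cap Q_{\ge k_p}$. If $x\in L_{<k_q}$, then $x\in s_r$ iff $x\in s_q$, and $q\le p$ gives the requirement. If $x\in Q_{\ge k_q}$, use $r\le q$ together with $\Phi_p\subseteq\Phi_q$ and $\Psi_p\subseteq\Psi_q$.

**Step 2: conditions can be prolonged.** For $m\ge k_p$ put
$$p^m=\Big(s_p\cup\bigcup_{\alpha\in\Phi_p}(\sigma_\alpha\cap Q_{\ge k_p})_{<m},\ m,\ \Phi_p,\ \Psi_p\Big).$$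
This is a condition, since (6) persists when $k$ grows. And $p^m\le p$: the promised points of the $\sigma_\alpha$ were put in, and a point of $\theta_\eta\cap Q_{\ge k_p}$ with $\eta\in\Psi_p$ was not put in, by (6) and $s_p\subseteq L_{<k_p}$.

**Step 3: precaliber $\aleph_1$.** Here the chain is used. Let $p_\nu\in R$, $\nu<\omega_1$. By regularity of $\omega_2$ there is $\gamma<\omega_2$ above all elements of all $\Phi_{p_\nu}$. For each $\nu$ choose $m_\nu\ge k_{p_\nu}$ such that
$$\bigcup_{\alpha\in\Phi_{p_\nu}}(\sigma_\alpha)_{\ge m_\nu}\subseteq\sigma_\gamma\qquad\text{and}\qquad\Big(\bigcup_{\eta\in\Psi_{p_\nu}}\theta_\eta\Big)\cap\sigma_\gamma\cap Q_{\ge m_\nu}=\emptyset .$$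
The first is possible by (1), the second because $\sigma_\gamma$ meets each $\theta_\eta$ in a finite set. Each $L_{<m}$ is finite and has finitely many subsets, so there is an uncountable $\Lambda$ on which $m_\nu=m$ and the first coordinate $s$ of $p_\nu^{m}$ are constant. Let $\Lambda_0\subseteq\Lambda$ be finite. Then
$$r=\Big(s,\ m,\ \bigcup_{\nu\in\Lambda_0}\Phi_{p_\nu},\ \bigcup_{\nu\in\Lambda_0}\Psi_{p_\nu}\Big)$$
satisfies (6): from column $m$ on, all its $\sigma_\alpha$ are contained in $\sigma_\gamma$, and all its $\theta_\eta$ are disjoint from $\sigma_\gamma$. So $r\in R$. It has the same first two coordinates as $p_\nu^m$, so $r\le p_\nu^m\le p_\nu$ for all $\nu\in\Lambda_0$.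

**Step 4: dense sets.** For $\alpha<\omega_2$, $\eta<\lambda$ and $m<\omega$ the sets $\{p:\alpha\in\Phi_p\}$, $\{p:\eta\in\Psi_p\}$ and $\{p:k_p\ge m\}$ are dense. For the last, pass to $p^{m'}$ with $m'=\max(m,k_p)$. For the first, choose $m\ge k_p$ so large that the finite set $\sigma_\alpha\cap\bigcup_{\eta\in\Psi_p}\theta_\eta$ has no point in $Q_{\ge m}$. Then adding $\alpha$ to the third coordinate of $p^m$ keeps (6) and gives an extension of $p^m$. The second is symmetric: choose $m\ge k_p$ so that $\theta_\eta\cap\bigcup_{\alpha\in\Phi_p}\sigma_\alpha$ has no point in $Q_{\ge m}$, and add $\eta$ to the fourth coordinate of $p^m$. There are at most $|\lambda|+\omega_2<\mathfrak c$ of these sets, so (M) gives a filter $\mathcal G$ meeting them all. Put $U=\bigcup_{p\in\mathcal G}s_p\subseteq L$.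

**Step 5: $U$ separates.** Let $\alpha<\omega_2$ and take $p\in\mathcal G$ with $\alpha\in\Phi_p$. Then $(\sigma_\alpha)_{\ge k_p}\subseteq U$: given $x$ in the left side, $\mathcal G$ contains a $q\le p$ with $x\in L_{<k_q}$ (a common lower bound of $p$ and some $r\in\mathcal G$ with $k_r$ large), and then $x\in s_q$. So $\sigma_\alpha\setminus U\subseteq L_{<k_p}$ is finite. Let $\eta<\lambda$ and take $p\in\mathcal G$ with $\eta\in\Psi_p$. Then $(\theta_\eta)_{\ge k_p}\cap U=\emptyset$: if $x$ were in this set with $x\in s_r$, $r\in\mathcal G$, take $q\in\mathcal G$ below $p$ and $r$. Then $x\in s_r\subseteq s_q$, so $x\in L_{<k_q}\cap Q_{\ge k_p}\cap\theta_\eta$, and $q\le p$ says $x\notin s_q$, a contradiction. So $T_\eta\cap U=\theta_\eta\cap U\subseteq L_{<k_p}$ is finite. $\square$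

**Remark.** Steps 1, 2, 4 and 5 use only that the two families are orthogonal and have fewer than $\mathfrak c$ members. So if, under MA $+\ \mathfrak c>\omega_1$, we put a Hausdorff gap in place of $\{\sigma_\alpha\}$ and $\{\theta_\eta\}$, the resulting poset cannot be ccc, since otherwise MA would separate the gap. Step 3 is the step that fails for a gap.

## 10. The opposing filter

**Purpose.** We build $\mathcal F'$ by a recursion of length $\mathfrak c$ that adds the complement of a separator $U_\xi$ for every $h_\xi$, and plants a convergent sequence for every $\mathcal A_\xi$ that needs one.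

Enumerate $\omega^\omega=\{h_\xi:\xi<\mathfrak c\}$ and $\mathcal P([Q]^{<\omega}\setminus\{\emptyset\})=\{\mathcal A_\xi:\xi<\mathfrak c\}$. By recursion on $\xi<\mathfrak c$ we construct $U_\xi\subseteq L(h_\xi)$ and $T_\xi\subseteq Q$ such that for all $\xi,\eta<\mathfrak c$ and $\alpha<\omega_2$:

* (i) $\big(S_\alpha\cap L(h_\xi)\big)\setminus U_\xi$ is finite;
* (ii) $T_\eta\cap U_\xi$ is finite;
* (iii) $T_\eta$ meets each column in a finite set;
* (iv) $T_\eta\cap S_\alpha$ is finite.

**Step 1: choosing $U_\xi$.** Let $U_\eta,T_\eta$ be given for $\eta<\xi$. By (iv) for $\eta<\xi$, Lemma 5 applies with $h=h_\xi$ and $\lambda=\xi$. It gives $U_\xi\subseteq L(h_\xi)$ satisfying (i), and (ii) for $\eta<\xi$.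

**Step 2: the sets that the next sequence must respect.** Let
$$\mathcal B_\xi=\Big\{Q_{\ge k}\setminus\big(S_\alpha\cup U_{\eta_1}\cup\dots\cup U_{\eta_m}\big):\ k,m<\omega,\ \alpha<\omega_2,\ \eta_1,\dots,\eta_m\le\xi\Big\}.$$
Then $|\mathcal B_\xi|\le|\xi|+\omega_2<\mathfrak c$. It is downward directed: given two members with parameters $k,\alpha$ and $k',\alpha'$, where $\alpha\le\alpha'$, choose by (1) some $k''\ge k,k'$ with $(S_\alpha)_{\ge k''}\subseteq S_{\alpha'}$. The member with parameters $k'',\alpha'$ and the union of the two lists of $U$'s is contained in both.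

**Step 3: when nothing needs to be planted.** If some $B\in\mathcal B_\xi$ contains no member of $\mathcal A_\xi$, let $T_\xi=\emptyset$. Then (ii), (iii), (iv) hold trivially for $T_\xi$.

**Step 4: the sequence poset.** Otherwise every $B\in\mathcal B_\xi$ contains a member of $\mathcal A_\xi$. Consider pairs $(e,\Theta)$, where $e$ is a finite sequence from $\mathcal A_\xi$ and $\Theta\in[\mathcal B_\xi]^{<\omega}$. Let $(e',\Theta')\le(e,\Theta)$ iff $e'$ end-extends $e$, $\Theta'\supseteq\Theta$, and all new terms are contained in $\bigcap\Theta$ (with $\bigcap\emptyset=Q$). Finitely many conditions with the same $e$ have a common lower bound, obtained by uniting the $\Theta$'s. There are countably many $e$, since $[Q]^{<\omega}$ is countable. So the poset is $\sigma$-centered and has precaliber $\aleph_1$. The sets $\{(e,\Theta):B\in\Theta\}$, $B\in\mathcal B_\xi$, are dense. The sets $\{(e,\Theta):|e|\ge m\}$ are dense: by directedness some $B\in\mathcal B_\xi$ is contained in $\bigcap\Theta$, some $a\in\mathcal A_\xi$ is contained in $B$, and we append $a$, repeatedly.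

**Step 5: choosing $T_\xi$.** By (M) some filter meets these fewer than $\mathfrak c$ dense sets. The union of its sequences $e$ is a sequence $(a_i)_{i<\omega}$ from $\mathcal A_\xi$. Let $B\in\mathcal B_\xi$ and take $(e,\Theta)$ in the filter with $B\in\Theta$. For $i\ge|e|$, the filter contains a condition below $(e,\Theta)$ whose sequence has length $>i$, and there $a_i$ is a new term, so $a_i\subseteq B$. Thus
$$\text{for each } B\in\mathcal B_\xi,\ a_i\subseteq B\text{ for almost all } i. \tag{7}$$
Let $T_\xi=\bigcup_ia_i$. Since $Q_{\ge l}$ contains $Q_{\ge l}\setminus S_0\in\mathcal B_\xi$, almost all $a_i$ lie in $Q_{\ge l}$, so Lemma 2 applies. It gives (iii), and it shows that $T_\xi\setminus B$ is finite for each $B\in\mathcal B_\xi$. With $B=Q\setminus S_\alpha$ this gives (iv). With $B=Q\setminus(S_0\cup U_\eta)$ it shows that $T_\xi\cap U_\eta$ is finite for $\eta\le\xi$.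

So (i)–(iv) hold for all indices: in (ii), the case $\eta<\xi$ is settled at stage $\xi$ by Step 1, and the case $\eta\ge\xi$ at stage $\eta$ by Steps 3 and 5.

Let $\mathcal F'$ be the filter generated by $\mathcal B=\bigcup_{\xi<\mathfrak c}\mathcal B_\xi$, which is directed because the $\mathcal B_\xi$ are directed and increase with $\xi$. Each $Q_{\ge k}$ is in $\mathcal F'$, as it contains $Q_{\ge k}\setminus S_0$.

**Lemma 6.** $\mathcal F'$ is (FU).

*Proof.* Suppose every member of $\mathcal F'$ contains a member of $\mathcal A=\mathcal A_\xi$. Then every $B\in\mathcal B_\xi$ does, so at stage $\xi$ we were in Step 4 and have $a_i\in\mathcal A$ with $T_\xi=\bigcup_ia_i$. The point to check is that the sequence also respects sets added to $\mathcal B$ *after* stage $\xi$. Let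
$$B=Q_{\ge k}\setminus(S_\alpha\cup U_{\eta_1}\cup\dots\cup U_{\eta_m})\in\mathcal B\quad\text{with arbitrary }\eta_j<\mathfrak c.$$
Then
$$T_\xi\setminus B\subseteq (T_\xi)_{<k}\cup(T_\xi\cap S_\alpha)\cup\bigcup_{j}(T_\xi\cap U_{\eta_j}),$$
which is finite by (iii), (iv) and (ii). By Lemma 2, $a_i\subseteq B$ for almost all $i$. Every member of $\mathcal F'$ contains some $B\in\mathcal B$, so the sequence is as required. $\square$

## 11. Columns stay fat, boxes get split: end of the proof of Theorem A

We check the hypotheses of Lemma 3 for $\mathcal F$ from (3) and $\mathcal F'$ from Section 10. Both contain all $Q_{\ge k}$, and both are (FU) by Lemmas 4 and 6.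

**Condition (D).** Let $A\in\mathcal F$ and $B\supseteq Q_{\ge k}\setminus(S_\alpha\cup U_{\eta_1}\cup\dots\cup U_{\eta_m})$. The next strip gives room above $S_\alpha$: for some $k'$ we have $(S_{\alpha+1})_{\ge k'}\subseteq A$. Let $n\ge k,k'$ with $f_\alpha(n)<f_{\alpha+1}(n)$, which holds for almost all $n$. The points $(n,f_\alpha(n),j)$, $j\in\omega$, lie in $S_{\alpha+1}\setminus S_\alpha$, hence in $A\setminus S_\alpha$. Only finitely many of them lie in $\bigcup_iU_{\eta_i}$, because $U_{\eta_i}\subseteq L(h_{\eta_i})$ is finite in column $n$. The others lie in $A\cap B\cap D_n$, which is therefore infinite. In particular both filters are proper.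

**Condition (S).** Let $h=h_\xi$, and put $A=U_\xi\cup(Q\setminus L(h_\xi))$ and $B=Q\setminus U_\xi$. For each $\alpha$, $S_\alpha\setminus A=(S_\alpha\cap L(h_\xi))\setminus U_\xi$ is finite by (i), so some $(S_\alpha)_{\ge k}$ is contained in $A$. Thus $A\in\mathcal F$. Also $B\in\mathcal F'$, since $B\supseteq Q\setminus(S_0\cup U_\xi)$. Finally $A\cap L(h)\subseteq U_\xi$, so $A\cap B\cap L(h)=\emptyset$.

Lemma 3 now gives the groups $G=G_{\mathcal F}$, $H=G_{\mathcal F'}$ and the sets $E_n$. This proves Theorem A. $\blacksquare$

## 12. Precaliber $\aleph_1$ suffices, the values of $\mathfrak c$, and the square of one space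

**Theorem B(1).** Sections 8–11 used only (M) and $\mathfrak c>\omega_2$. The posets were those of Lemma 1 and of Section 10, Step 4 ($\sigma$-centered), together with $P$ and $R$ (precaliber $\aleph_1$ by Claim 2 and by Step 3 of Lemma 5). Each was met with fewer than $\mathfrak c$ dense sets. So MA may be replaced by (M).

**Theorem B(2).** Section 6 gives the conclusion of Theorem A under CH. If MA holds and $\mathfrak c\ne\omega_2$, then either $\mathfrak c=\omega_1$, which is CH, or $\mathfrak c>\omega_2$, where Theorem A applies. So MA $+\ \mathfrak c\ne\omega_2$ implies the conclusion. For $\mathfrak c=\omega_2$, the background of Section 2 provides a model of MA in which two countable Fréchet spaces have a non-M-separable product. It also provides the consistency of MA with the version of OCA under which the product of any two countable Fréchet spaces is M-separable, and there $\mathfrak c=\omega_2$. So $\mathfrak c=\omega_2$ is the only value of $\mathfrak c$ for which MA leaves the question undecided.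

**Theorem B(3).** Let $G,H,E_n$ be as in the conclusion of Theorem A, obtained in any of the above cases, and let $X=G\sqcup H$ be the topological sum. It is countable, regular and Fréchet, because both summands are and they are clopen. The set $G\times H$ is clopen in $X^2$. Put $E_n'=E_n\cup(X^2\setminus(G\times H))$, which is dense in $X^2$. Suppose $H_n'\in[E_n']^{<\aleph_0}$ and $\bigcup_nH_n'$ is dense in $X^2$. Its trace on the open set $G\times H$ is dense in $G\times H$, and this trace is $\bigcup_n\big(H_n'\cap(G\times H)\big)$ with $H_n'\cap(G\times H)\in[E_n]^{<\aleph_0}$. But such a union is not dense in $G\times H$, by Step 4 in the proof of Lemma 3. So $X^2$ is not M-separable. $\blacksquare$
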